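\title{Frobenius instability of reductions modulo $p$ and numerical flatness}

\begin{abstract}
Let $E$ be a slope semistable vector bundle on a smooth complex projective variety. Spread $E$ out over a finitely generated $\mathbb Z$-algebra and suppose that, for a Zariski dense set of closed points, some Frobenius pullback of the reduction of $E$ is not semistable. A conjecture of Langer predicts that $\operatorname{End}E$ is then numerically flat. We show that this fails in every dimension $d\ge 2$: for polystable bundles of every rank $r\ge3$ and for stable bundles of every composite rank. For semistable bundles of rank at most $2$ and for stable bundles of prime rank the conjecture holds. The positive results rest on an exact criterion on surfaces: Frobenius destabilizes $E$ for a dense set of points if and only if it does so for some subsheaf $W\subset\Lambda^kE$ of the same slope and of discriminant zero.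
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $X$ be a smooth complex projective variety of dimension $d$, let $\mathcal O_X(1)$ be an ample line bundle with class $H$, and let $E$ be a vector bundle on $X$ that is slope semistable with respect to $H$. Throughout, ``(semi)stable'' means slope (semi)stable.

These data are given by finitely many equations, and semistability is open in flat families. So there are a subring $R\subset\mathbb C$, finitely generated over $\mathbb Z$, a smooth projective scheme $\mathcal X\to S=\operatorname{Spec}R$ with a relatively ample line bundle $\mathcal O_{\mathcal X}(1)$, and a vector bundle $\mathcal E$ on $\mathcal X$ with semistable restrictions to the fibers, whose base change along $R\subset\mathbb C$ is $(X,\mathcal O_X(1),E)$. We call this a \emph{model}. A closed point $s\in S$ has a finite residue field, of characteristic $p>0$, and we write $\mathcal E_s$ for the restriction of $\mathcal E$ to the fiber $\mathcal X_s$.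

In characteristic $p$ the pullback of a semistable sheaf by the absolute Frobenius $F$ need not be semistable. A sheaf $V$ is \emph{strongly semistable} if $F^{n*}V:=(F^n)^*V$ is semistable for all $n\ge0$. Put
\[
\Sigma^{nss}(E)=\{s\in S\ \text{closed}:\ \mathcal E_s\ \text{is not strongly semistable}\}.
\]
A vector bundle $V$ is \emph{nef} if $\mathcal O_{\mathbb P(V)}(1)$ is nef, and \emph{numerically flat} if $V$ and $V^*$ are nef. It is \emph{\'etale trivializable} if its pullback to some finite \'etale cover is trivial. Langer \cite{Lan13} conjectured: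

\begin{quote}
\emph{If $\Sigma^{nss}(E)$ is infinite, then $\operatorname{End}E$ is numerically flat. Moreover, $\operatorname{End}E$ is not \'etale trivializable.}
\end{quote}

Since $S$ may have dimension larger than $1$, ``infinite'' has to be read as ``$\Sigma^{nss}(E)$ meets every nonempty open subset of $S$'', that is, as \emph{$\Sigma^{nss}(E)$ is Zariski dense in $S$}. For $\dim S=1$ the two conditions agree. Lemma~\ref{lem:models} shows that density does not depend on the model, so we may speak of it without naming one. The second sentence of the conjecture is known to be true; we include a short proof in Proposition~\ref{prop:etale}. The question is the first sentence.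

\subsection{Why one might expect it}

If $X$ is a curve, then $\operatorname{End}E$ is semistable of degree $0$, hence numerically flat, and the conjecture holds. In higher dimension, numerical flatness of $\operatorname{End}E$ forces the Chern classes of $\operatorname{End} E$ to vanish \cite{DPS}, in particular $c_2(\operatorname{End}E)$, which is the discriminant
\[
\Delta(E)=2r\,c_2(E)-(r-1)c_1(E)^2,\qquad r=\operatorname{rk}E .
\]
So the conjecture says that Frobenius can destabilize $E$ for many primes only if $E$ is numerically as simple as a bundle on a curve. There is a genuine mechanism behind this. In the smallest case, worked out in Section~\ref{sec:small}, a destabilization of $F^*\mathcal E_s$ on a surface gives $p^2\Delta(E)=O(1)$ with a constant independent of $s$, whence $\Delta(E)\le0$ once $p$ is large, and Bogomolov's inequality gives $\Delta(E)=0$.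

The mechanism, however, constrains only the part of $E$ that Frobenius destabilizes. One can take a bundle that Frobenius destabilizes, pulled back from a curve, and add, or tensor with, something that is not flat but is not disturbed by Frobenius. This breaks the conjecture. On surfaces, Theorem~\ref{thm:B} below says what survives in general: the destabilized part is always visible as a subsheaf of discriminant zero in some exterior power of $E$.

\subsection{Results}

\begin{theorem}[Counterexamples]\label{thm:A}
Let $d\ge2$.
\begin{enumerate}
\item[(a)] For every $r\ge3$ there is a polystable bundle $E$ of rank $r$ on a $d$-dimensional $X$ such that $\Sigma^{nss}(E)$ is dense and $\operatorname{End}E$ is not numerically flat.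
\item[(b)] For every composite $r$ there is a stable such $E$.
\end{enumerate}
\end{theorem}

The simplest example has rank $3$ and lives on $C\times\mathbb P^1$, where $C$ is the Fermat curve of degree $7$.

\begin{theorem}[Criterion on surfaces]\label{thm:B}
Let $E$ be a semistable bundle of rank $r$ on a surface. Then $\Sigma^{nss}(E)$ is dense if and only if for some $1\le k\le r-1$ there is a saturated subsheaf $W\subset\Lambda^kE$ with
\[
\mu(W)=\mu(\Lambda^kE),\qquad \Delta(W)=0,\qquad \Sigma^{nss}(W)\ \text{dense}.
\]
\end{theorem}

Such a $W$ is locally free and semistable (Section~\ref{sec:sheaves}), so that $\Sigma^{nss}(W)$ makes sense, and $\operatorname{rk}W\ge2$ since line bundles are strongly semistable.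

\begin{theorem}[Classification by rank]\label{thm:C}
In each dimension $d\ge2$, the conjecture holds for all semistable bundles of rank $r$ if and only if $r\le2$. It holds for all stable bundles of rank $r$ if and only if $r$ is $1$ or prime.
\end{theorem}

Section~\ref{sec:conv} collects conventions. Section~\ref{sec:counter} proves Theorem~\ref{thm:A} and does not depend on what follows. Section~\ref{sec:small} treats the smallest case of the mechanism behind Theorem~\ref{thm:B} and lists what is missing in general. Sections~\ref{sec:uniform}--\ref{sec:proofB} supply it, and Section~\ref{sec:proofC} proves Theorem~\ref{thm:C}.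

\section{Conventions}\label{sec:conv}

\subsection{Sheaves, slopes, discriminants}\label{sec:sheaves}

Let $X$ be a smooth projective variety of dimension $d$ over a field, with ample class $H$. For a torsion-free sheaf $V$ of rank $r>0$ put $\deg V=c_1(V)H^{d-1}$, $\mu(V)=\deg V/r$, and let $\mu_{\max}(V)$, $\mu_{\min}(V)$ be the largest and smallest slope in its Harder--Narasimhan (HN) filtration. A subsheaf is \emph{saturated} if the quotient is torsion-free. We use freely:
\begin{itemize}
\item if there is a nonzero map $A\to B$ of torsion-free sheaves, then $\mu_{\min}(A)\le\mu_{\max}(B)$;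
\item a subsheaf, or a torsion-free quotient, of a semistable sheaf with the same slope is semistable;
\item a saturated subsheaf of a locally free sheaf is reflexive, and on a smooth surface reflexive sheaves are locally free;
\item in characteristic $p$ the Frobenius $F$ is faithfully flat, $F^*$ preserves torsion-freeness, $\mu(F^*V)=p\,\mu(V)$ and $\Delta(F^*V)=p^2\Delta(V)$.
\end{itemize}
Put $\bar c(V)=c_1(V)/r$. In terms of the Chern character, $\Delta(V)=c_1^2-2r\,\mathrm{ch}_2$. Hence $\Delta(V)/r^2=\bar c(V)^2-2\,\mathrm{ch}_2(V)/r$ is $-2$ times the degree $2$ part of $\log(\mathrm{ch}(V)/r)$, so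
\begin{equation}\label{eq:tensor}
\frac{\Delta(A\otimes B)}{(\operatorname{rk}A\operatorname{rk}B)^2}=\frac{\Delta(A)}{(\operatorname{rk}A)^2}+\frac{\Delta(B)}{(\operatorname{rk}B)^2}
\end{equation}
if $B$ is locally free. For $B=A^*$ with $A$ locally free this gives $c_2(\operatorname{End}A)=\Delta(A)$. If $V$ has a filtration with torsion-free graded pieces $V_i$ of rank $r_i$, then $\Delta(V)/r=r\bar c(V)^2-2\,\mathrm{ch}_2(V)$, $r\bar c(V)=\sum r_i\bar c(V_i)$ and Lagrange's identity give
\begin{equation}\label{eq:star}
\frac{\Delta(V)}{r}=\sum_i\frac{\Delta(V_i)}{r_i}-\frac1r\sum_{i<l}r_ir_l\bigl(\bar c(V_i)-\bar c(V_l)\bigr)^2 .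
\end{equation}
On a surface, a torsion-free sheaf of rank one has the form $I_Z\otimes L$ with $L$ a line bundle and $Z$ finite, and $\Delta(I_Z\otimes L)=2\operatorname{length}(Z)$.

\emph{Bogomolov's inequality} on a surface says $\Delta(V)\ge0$ for $V$ semistable in characteristic $0$, and for $V$ strongly semistable in characteristic $p$ \cite[\S3]{La}.

\subsection{Models}

When a subsheaf, an \'etale cover or a decomposition is given over $\mathbb C$, we spread it out over $S'=\operatorname{Spec}R'$ for a larger finitely generated $R'\subset\mathbb C$. This is harmless.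

\begin{lemma}\label{lem:models}
Let $R\subset R'\subset\mathbb C$ be finitely generated over $\mathbb Z$ and let $f:S'\to S$ be the induced map. Consider a model over $S$ and its pullback to $S'$. Then $\Sigma^{nss}$ over $S'$ consists of the closed points in the preimage of $\Sigma^{nss}$ over $S$, and one is dense if and only if the other is. Consequently density of $\Sigma^{nss}(E)$ does not depend on the model.
\end{lemma}

\begin{proof}
Closed points of $S'$ map to closed points of $S$, and semistability is invariant under extension of the base field, by uniqueness of the HN filtration and Galois descent over the finite field $k(s)$. This gives the first claim. Since $f$ is dominant, the image of a nonempty open $U'\subset S'$ contains a nonempty open $U\subset S$. If $\Sigma^{nss}$ over $S$ is dense, pick $s$ in it and in $U$; a closed point of the fiber of $U'$ over $s$ lies in $\Sigma^{nss}$ over $S'$. Conversely, if $\Sigma^{nss}$ over $S'$ is dense, it meets $f^{-1}(U)$ for every nonempty open $U\subset S$, so its image meets $U$. Finally, for two models over $R_1,R_2$, the isomorphism over $\mathbb C$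 between them is defined over some finitely generated $R'\supset R_1\cup R_2$.
\end{proof}

We say that a property holds \emph{for general $s$} if it holds for all closed points of a nonempty open subset of $S$, possibly after enlarging $R$. For general $s$ the fiber $\mathcal X_s$ is geometrically connected, since $X$ is connected.

\begin{lemma}\label{lem:etale}
Let $\nu:X'\to X$ be finite \'etale with $X'$ connected, in characteristic $p$. If $\nu^*V$ is strongly semistable with respect to $\nu^*H$, then $V$ is strongly semistable.
\end{lemma}

\begin{proof}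
If $N\subset F^{n*}V$ has $\mu(N)>\mu(F^{n*}V)$, then $\nu^*N\subset\nu^*F^{n*}V=F^{n*}\nu^*V$, and both slopes are multiplied by $\deg\nu$.
\end{proof}

\begin{proposition}\label{prop:etale}
If $\operatorname{End}E$ is \'etale trivializable, then $\Sigma^{nss}(E)$ is not dense.
\end{proposition}

\begin{proof}
Let $\nu$ be a finite \'etale cover that trivializes $\operatorname{End}E$. Passing to a connected component, we may assume that the cover is connected. Spread out $\nu$ and the trivialization. For general $s$, the cover $\nu_s$ is connected and $\nu_s^*\operatorname{End}\mathcal E_s$ is trivial, hence so are its Frobenius pullbacks. Suppose $N\subset V:=F^{n*}\mathcal E_s$ has $\mu(N)>\mu(V)$. Then $N\otimes V^*\subset \operatorname{End}V=F^{n*}\operatorname{End}\mathcal E_s$ has slope $\mu(N)-\mu(V)>0$, and its pullback by $\nu_s$ is a subsheaf of positive degree of a trivial bundle, which is impossible.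
\end{proof}

\subsection{Hermite--Einstein metrics}\label{sec:HE}

Fix a K\"ahler form $\omega$ in the class $H$. A Hermitian metric on a holomorphic bundle with Chern connection of curvature $\mathcal F$ is \emph{Hermite--Einstein} (HE) if the contraction $\sqrt{-1}\Lambda_\omega \mathcal F$ is a constant multiple of the identity; the constant is determined by the slope. We use the following facts \cite[Ch.~IV--V]{Ko}, \cite{DUY}.
\begin{enumerate}
\item[(HE1)] A stable bundle has an HE metric; a bundle with an HE metric is polystable. Tensor, symmetric and exterior powers of HE bundles are HE.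
\item[(HE2)] A holomorphic section of an HE bundle of slope $0$ is parallel. In particular holomorphic endomorphisms of an HE bundle are parallel.
\item[(HE3)] If $V$ is HE and $W\subset V$ is saturated with $\mu(W)=\mu(V)$, then $W$ is a parallel holomorphic subbundle, HE for the induced metric. Indeed, outside a closed analytic set $Z$ of codimension $\ge2$, $W$ is a subbundle with vanishing second fundamental form, so the orthogonal projector to $W$ is parallel there. It is holomorphic, extends across $Z$ by Hartogs, and stays parallel. Its image is a parallel subbundle that agrees with $W$ outside $Z$, and both are saturated, so they coincide.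
\item[(HE4)] (L\"ubke) If $d\ge2$ and $V$ is HE, then $\Delta(V)H^{d-2}\ge0$, with equality if and only if the trace-free part of $\mathcal F$ vanishes. In that case $\operatorname{End}V$ is Hermitian flat.
\end{enumerate}
A Hermitian flat bundle is numerically flat \cite{DPS}. By the theorem of Narasimhan and Seshadri \cite{NS}, a bundle of degree $0$ on a curve is stable if and only if it is given by an irreducible unitary representation of the fundamental group.

\section{The counterexamples}\label{sec:counter}

\subsection{A bundle on the Fermat septic}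

Let $C\subset\mathbb P^2$ be the curve $x^7+y^7+z^7=0$, smooth over $\mathbb Z[1/7]$, and let
\[
\mathcal M=\ker\Bigl(\mathcal O_C(1)^{3}\xrightarrow{\ (x^2,\,y^2,\,z^2)\ }\mathcal O_C(3)\Bigr).
\]
The map is surjective, so $\mathcal M$ is a bundle of rank $2$ with trivial determinant. Write $M$ for its fiber over $\mathbb C$ and $\mathcal M_p$ for its reduction modulo $p\ne7$. Then
\[
F^*\mathcal M_p=\ker\Bigl(\mathcal O_C(p)^{3}\xrightarrow{\ (x^{2p},\,y^{2p},\,z^{2p})\ }\mathcal O_C(3p)\Bigr).
\]

In characteristic $3$ one sees at once that Frobenius destabilizes. The map is given by $(x^6,y^6,z^6)$, and the equation of the curve reads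
\[
x\cdot x^6+y\cdot y^6+z\cdot z^6=0 .
\]
So $(x,y,z)$ is a nonzero map $\mathcal O_C(2)\to F^*\mathcal M_3\subset\mathcal O_C(3)^3$, and $\mathcal O_C(2)$ has degree $14>0=\deg F^*\mathcal M_3$. What made this work is $2p+1=7$. A similar argument works whenever $2p+1$ is divisible by $7$.

\begin{lemma}\label{lem:destab}
If $p\equiv3\pmod7$, then $F^*\mathcal M_p$ has a line subbundle $N_p$ of degree at least $14$.
\end{lemma}

\begin{proof}
Write $p=7k+3$, so $2p+1=7(2k+1)$. We look for forms $f',g',h'$ of degree $k$ in $\mathbb F_p[\sigma,\tau]$, not all zero, with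
\[
f'\sigma^{2k+1}+g'\tau^{2k+1}-h'(\sigma+\tau)^{2k+1}=0 .
\]
These are $3k+2$ linear equations (the coefficients of a form of degree $3k+1$) in $3(k+1)$ unknowns, so a solution exists. Substitute $\sigma=x^7$, $\tau=y^7$. On $C$ we have $z^7=-(\sigma+\tau)$, hence $-(\sigma+\tau)^{2k+1}=z^{7(2k+1)}=z^{2p+1}$. With $f=xf'(x^7,y^7)$, $g=yg'(x^7,y^7)$, $h=zh'(x^7,y^7)$ the relation becomes
\[
f x^{2p}+g y^{2p}+h z^{2p}=0\quad\text{on } C,
\]
where $f,g,h$ have degree $7k+1=p-2$. The homogeneous coordinate ring of $C$ modulo $p$ is a domain containing $\mathbb F_p[x^7,y^7]$ as a polynomial ring, so $(f,g,h)\ne0$. Thus $(f,g,h)$ is a nonzero map $\mathcal O_C(2)\to F^*\mathcal M_p$, and the saturation of its image is the desired $N_p$.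
\end{proof}

By Dirichlet there are infinitely many primes $p\equiv 3\pmod 7$. For the examples we also need stability in characteristic $0$.

\begin{lemma}\label{lem:Mstable}
$M$ is stable.
\end{lemma}

\begin{proof}
Let $\mathcal S=\ker(\mathcal O(1)^3\to\mathcal O(3))$ on $\mathbb P^2_{\mathbb C}$, with the map $(x^2,y^2,z^2)$. It is a bundle of rank $2$ with $\mathcal S|_C=M$, and its Chern polynomial is $(1+\ell)^3/(1+3\ell)=1+3\ell^2$, where $\ell$ is the class of a line. So $c_1(\mathcal S)=0$ and $\mathrm{ch}_2(\mathcal S)=-3$. Sections of $\mathcal S(-a)$ are syzygies of $(x^2,y^2,z^2)$ with coefficients of degree $1-a$. Since $x^2,y^2,z^2$ is a regular sequence, syzygies are generated by the Koszul relations, whose coefficients are quadrics. Hence $H^0(\mathcal S(-a))=0$ for all $a\ge0$.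

Suppose $M$ has a quotient line bundle $Q$ with $\deg Q\le0$. Let $i:C\to\mathbb P^2$ be the inclusion and $V=\ker(\mathcal S\to i_*Q)$, a bundle of rank $2$. Since $\mathrm{ch}_2(i_*Q)=\deg Q-\frac12C^2=\deg Q-\frac{49}2$, we have $c_1(V)=-7\ell$, $\mathrm{ch}_2(V)=-3-\deg Q+\frac{49}2$ and
\[
\Delta(V)=49-4\,\mathrm{ch}_2(V)=4\deg Q-37<0 .
\]
By Bogomolov's inequality $V$ is not semistable, so there is $0\to\mathcal O(a)\to V\to\mathcal O(b)\otimes I_Z\to0$ with $a+b=-7$ and $a>b$. By \eqref{eq:star}, $\Delta(V)=4\operatorname{length}(Z)-(a-b)^2$, so $(a-b)^2\ge37$. As $a-b=2a+7$ is odd and positive, it is at least $7$, that is, $a\ge0$. But $\mathcal O(a)\subset V\subset\mathcal S$ gives a nonzero section of $\mathcal S(-a)$, a contradiction.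
\end{proof}

\subsection{Polystable examples}

\begin{proof}[Proof of Theorem~\ref{thm:A}(a)]
Let $X=C\times\mathbb P^1\times\mathbb P^{d-2}$ with projections $\mathrm{pr}_i$, let $h_1,h_2,h_3$ be the pullbacks of $\mathcal O(1)$ from the three factors ($h_3$ is absent if $d=2$), and $H=h_1+h_2+h_3$. Let $L$ be the line bundle of class $h_1-h_2$, that is, $\mathcal O_C(1)\boxtimes\mathcal O(-1)$ pulled back to $X$. As $h_1^2=h_2^2=0$ and $h_3^{d-1}=0$,
\[
L\cdot H^{d-1}=(d-1)\bigl(h_1h_2h_3^{d-2}-h_2h_1h_3^{d-2}\bigr)=0 .
\]
For $r\ge3$ put
\[
E=\mathrm{pr}_1^*M\oplus L^{\oplus(r-2)} .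
\]
By Lemma~\ref{lem:Mstable} and \cite{NS}, $M$ is unitary flat. Hence $\mathrm{pr}_1^*M$ is unitary flat, so it is polystable of slope $0$, and so is $E$. Everything is defined over $\mathbb Z[1/7]$, and inverting a suitable integer gives a model. For $p\equiv3\pmod7$ in its base, $\mathrm{pr}_1^*N_p\subset F^*E_p$ has degree $(d-1)\deg N_p\,(h_2h_3^{d-2})>0=\mu(F^*E_p)$, where the intersection number is taken on $\mathbb P^1\times\mathbb P^{d-2}$ and equals $1$. So $\Sigma^{nss}(E)$ is dense. But $\mathrm{pr}_1^*M^*\otimes L$ is a direct summand of $\operatorname{End}E$, and its restriction to $\{c\}\times\mathbb P^1\times\{pt\}$ is $\mathcal O(-1)^{\oplus2}$. So $\operatorname{End}E$ is not nef.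
\end{proof}

\subsection{Symmetric powers}

In the example just given, Frobenius instability and the failure of flatness sit in different summands. To get stable examples we let them sit in different tensor factors. To reach all composite ranks we need stable bundles of every rank at least $2$ on $C$ that Frobenius destabilizes.

\begin{lemma}\label{lem:sym}
$\operatorname{Sym}^mM$ is stable for all $m\ge1$.
\end{lemma}

\begin{proof}
Since $\det M$ is trivial, $M$ comes from an irreducible unitary $\rho:\pi_1(C)\to SU(2)$. Let $\Gamma\subset SL_2(\mathbb C)$ be the Zariski closure of the image. It is reductive, so its identity component $\Gamma^0$ is trivial, a torus, or $SL_2$. In the first two cases let $\nu:C'\to C$ be the connected finite \'etale cover defined by the surjection $\pi_1(C)\to\Gamma/\Gamma^0$. Then $\nu^*M$ is a sum of two line bundles of degree $0$. Spreading this out, we see that for almost all $p$ the pullback of $\mathcal M_p$ to a connected \'etale cover (over a finite extension of $\mathbb F_p$) is a sum of two line bundles of degree $0$, hence strongly semistable. By Lemma~\ref{lem:etale},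 $\mathcal M_p$ is strongly semistable for almost all $p$, contradicting Lemma~\ref{lem:destab}. So $\Gamma=SL_2$, the representation $\operatorname{Sym}^m\rho$ is irreducible and unitary, and $\operatorname{Sym}^mM$ is stable.
\end{proof}

\subsection{Stable examples}

\begin{proof}[Proof of Theorem~\ref{thm:A}(b)]
Let $r=ab$ with $a,b\ge2$.

\emph{The case $d\ge3$.} Let $X=C\times\mathbb P^2\times\mathbb P^{d-3}$, let $H=h_1+h_2+h_3$ be the sum of the pullbacks of $\mathcal O(1)$, and
\[
E=\mathrm{pr}_1^*\operatorname{Sym}^{a-1}M\otimes\mathrm{pr}_2^*\operatorname{Sym}^{b-1}T_{\mathbb P^2}.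
\]

\emph{$E$ is stable.} Use a product K\"ahler form in the class $H$ that is Fubini--Study on $\mathbb P^2$. The flat metric on the first factor and the metric induced by Fubini--Study, which is K\"ahler--Einstein, on the second give an HE metric on $E$. So $E$ is polystable, and it remains to see that it is simple. By K\"unneth,
\[
H^0(\operatorname{End}E)=H^0(\operatorname{End}\operatorname{Sym}^{a-1}M)\otimes H^0(\operatorname{End}\operatorname{Sym}^{b-1}T_{\mathbb P^2}).
\]
The first factor is $\mathbb C$ by Lemma~\ref{lem:sym}. So is the second: endomorphisms are parallel by (HE2), and the holonomy group $U(2)$ of the Fubini--Study metric acts irreducibly on $\operatorname{Sym}^{b-1}\mathbb C^2$.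

\emph{$\operatorname{End}E$ is not nef.} On a line in $\{c\}\times\mathbb P^2\times\{pt\}$ the tangent bundle of $\mathbb P^2$ restricts to $\mathcal O(2)\oplus\mathcal O(1)$, and its symmetric power $\operatorname{Sym}^{b-1}$ restricts to $\bigoplus_{i=0}^{b-1}\mathcal O(b-1+i)$. Since $b\ge2$, $\operatorname{End}E$ has a direct summand $\mathcal O(-1)$ there.

\emph{$\Sigma^{nss}(E)$ is dense.} A model exists over $\mathbb Z[1/7N]$ for some $N$. For $p\equiv3\pmod7$, $p\nmid N$, the subbundle
\begin{equation}\label{eq:sub}
\mathrm{pr}_1^*N_p^{\otimes(a-1)}\otimes F^*\mathrm{pr}_2^*\operatorname{Sym}^{b-1}T_{\mathbb P^2}\subset F^*E_p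
\end{equation}
has slope $\mu(F^*E_p)+(a-1)\,\mathrm{pr}_1^*N_p\cdot H^{d-1}>\mu(F^*E_p)$.

\emph{The case $d=2$.} Take $E$ on $C\times\mathbb P^2$ as above, with $H=h_1+h_2$, and a smooth surface $Y\in|mH|$, $m\gg0$, with $E|_Y$ stable. The restriction theorem \cite{MR} gives this for all $Y$ in a nonempty Zariski open subset of $|mH|$. Rational points are dense in this projective space, so we may choose $Y$ defined over $\mathbb Q$. For almost all $p\equiv3\pmod7$ the subbundle \eqref{eq:sub} restricts to a subbundle of $F^*(E|_Y)_p$ whose slope exceeds $\mu(F^*(E|_Y)_p)$ by $(a-1)\,\mathrm{pr}_1^*N_p\cdot H\cdot mH>0$. So $\Sigma^{nss}(E|_Y)$ is dense.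

To see that $\operatorname{End}(E|_Y)$ is not numerically flat we compute its $c_2$. If $B$ has rank $2$ and Chern roots differing by $\delta$, then $\Delta(B)=-\delta^2$. After a formal twist $\operatorname{Sym}^nB$ has roots $(n-2i)\delta/2$, $0\le i\le n$, with sum $0$ and $\mathrm{ch}_2=\frac{\delta^2}8\sum_i(n-2i)^2=\frac{n(n+1)(n+2)}{24}\delta^2$. Hence
\[
\frac{\Delta(\operatorname{Sym}^nB)}{(n+1)^2}=-\frac{2\,\mathrm{ch}_2}{n+1}=\frac{n(n+2)}{12}\,\Delta(B).
\]
Now $\Delta$ vanishes on bundles pulled back from $C$, and $\Delta(T_{\mathbb P^2})=4\cdot3-9=3$ times the class of a point. Since $C\times\{pt\}$ has degree $7$ with respect to $H$, \eqref{eq:tensor} gives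
\[
\Delta(E)\cdot H=r^2\,\frac{(b-1)(b+1)}{12}\cdot3\cdot7>0 .
\]
So $c_2(\operatorname{End}(E|_Y))=\Delta(E|_Y)=m\,\Delta(E)\cdot H>0$. Chern classes of numerically flat bundles vanish \cite{DPS}, so $\operatorname{End}(E|_Y)$ is not numerically flat.
\end{proof}

\begin{remark}\label{rem:W}
It is instructive to locate the sheaf $W$ of Theorem~\ref{thm:B} in the examples. For $E=\mathrm{pr}_1^*M\oplus L^{\oplus(r-2)}$ on $C\times\mathbb P^1$ one can take $k=1$ and $W=\mathrm{pr}_1^*M$. For the stable bundle $E=(\mathrm{pr}_1^*M\otimes\mathrm{pr}_2^*T_{\mathbb P^2})|_Y$ of rank $4$, $k=1$ is impossible: a nonzero saturated subsheaf of $E$ of the same slope is $E$ itself, and $\Delta(E)>0$. But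
\[
\Lambda^2(A\otimes B)=(\operatorname{Sym}^2A\otimes\Lambda^2B)\oplus(\Lambda^2A\otimes\operatorname{Sym}^2B)
\]
for bundles $A,B$ in characteristic $0$, and the summand $W=(\mathrm{pr}_1^*\operatorname{Sym}^2M\otimes\mathrm{pr}_2^*\mathcal O(3))|_Y$ of $\Lambda^2E$ has the slope of $\Lambda^2E$, discriminant $0$, and dense $\Sigma^{nss}$ because of $\mathrm{pr}_1^*N_p^{\otimes2}$. So exterior powers cannot be avoided in Theorem~\ref{thm:B}.
\end{remark}

\section{The mechanism in the smallest case}\label{sec:small}

From here until the end of Section~\ref{sec:proofB} the fibers of the model $\mathcal X\to S$ are geometrically connected smooth surfaces. For a closed point $s\in S$ we write $X_s$ for the fiber over the algebraic closure $k$ of $k(s)$, and use the index $s$ likewise for sheaves. This does not affect strong semistability. We put $p=\operatorname{char}k$, $T=T_{X_s}$, and $K_{X_s}$ is the canonical class. The notation $O(\cdot)$ always has an implied constant that depends only on the model, on the bundles over $\mathcal X$ in question, on bounds for ranks, and on implied constants in the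 hypotheses; it does not depend on $s$, on Frobenius exponents or on subsheaves. ``$p\gg0$'' is meant with the same uniformity.

\subsection{The canonical connection}

For a coherent sheaf $V'$ on $X_s$, the pullback $V=F^*V'$ carries the connection $\nabla$ for which local sections $F^*v$ are horizontal. By Cartier descent \cite[Thm.~5.1]{Ka} the $\nabla$-invariant subsheaves of $F^*V'$ are exactly the $F^*V''$ with $V''\subset V'$. For any subsheaf $A\subset V$, $\nabla$ induces an $\mathcal O$-linear map
\[
A\otimes T\to V/A ,
\]
which vanishes if and only if $A$ is $\nabla$-invariant. Fix $a_0\geq 1$ such that $T_{\mathcal X/S}(a_0H)$ and $\Omega_{\mathcal X/S}(a_0H)$ are globally generated. Then, for some $g$ and uniformly in $s$, $T$ is a quotient of $\mathcal O(-a_0H)^{\oplus g}$ and a subbundle of $\mathcal O(a_0H)^{\oplus g}$.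

\subsection{Rank two, one Frobenius}\label{sec:rank2}

Let $\mathcal E$ have rank $2$, let $\mathcal E_s$ be semistable and suppose $F^*\mathcal E_s$ is not. Let $L\subset F^*\mathcal E_s$ be the maximal destabilizing line bundle, and $Q=F^*\mathcal E_s/L=I_Z\otimes Q_0$. If $L$ were $\nabla$-invariant, it would descend to a subsheaf of $\mathcal E_s$ that destabilizes $\mathcal E_s$. So the map $\theta:L\otimes T\to Q$ induced by $\nabla$ is nonzero. Assume, for the moment, that \emph{$\theta$ is surjective}, with kernel $N$, a line bundle. Put $\xi=c_1(Q)-c_1(L)$. As $T$ is a quotient of $\mathcal O(-a_0H)^{\oplus g}$, there is a nonzero map $L(-a_0H)\to Q$, so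
\[
-a_0H^2\le\xi H<0 .
\]
We have $c_1(N)-c_1(Q)=c_1(T)-2\xi$, and \eqref{eq:star} for $N\subset L\otimes T$ reads
\[
\Delta(T)=4\operatorname{length}(Z)-(c_1(T)-2\xi)^2 .
\]
The class $c_1(T)-2\xi$ has bounded degree, so by the Hodge index theorem its square is at most $O(1)$. Hence $\operatorname{length}(Z)=O(1)$. Since $\operatorname{length}(Z)\geq 0$, the square is also bounded below. So $c_1(T)-2\xi$, and with it $\xi$, stays bounded for the positive definite form obtained from the Hodge index theorem (see \eqref{eq:norm} below), and $\xi^2=O(1)$. Now \eqref{eq:star} for $L\subset F^*\mathcal E_s$ gives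
\[
p^2\Delta(\mathcal E_s)=\Delta(F^*\mathcal E_s)=4\operatorname{length}(Z)-\xi^2=O(1).
\]
The left side is $p^2$ times the fixed integer $\Delta(E)$. For $p\gg0$ we get $\Delta(E)\le0$, and $\Delta(E)=0$ by Bogomolov's inequality.

\subsection{What is missing}\label{sec:missing}

Four things have to be dealt with in general.
\begin{enumerate}
\item[(1)] \emph{$\theta$ need not be surjective.} The cokernel of the map to the saturation of its image is a torsion sheaf, supported on a curve of bounded degree plus finitely many points. It enters the discriminant through its $\mathrm{ch}_2$. We shall bound this by $O(p)$, using that the degree of $F^*\mathcal E_s$ on that curve grows only linearly in $p$. The conclusion survives, as $O(p)/p^2\to0$.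
\item[(2)] \emph{The destabilizing subsheaf $L\subset V$ may have rank $k>1$} and then unknown discriminant. We replace it by the saturation of the image of $\Lambda^kL$ in $\Lambda^kV$, a line bundle, whose discriminant is $0$. This is why $\Lambda^kE$ occurs in Theorem~\ref{thm:B}.
\item[(3)] \emph{A line bundle and its first derivatives need not span everything}, nor a $\nabla$-invariant subsheaf. We differentiate repeatedly until the result is $\nabla$-invariant. The resulting subsheaf descends, but may be smaller than the whole bundle; it becomes $W$.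
\item[(4)] \emph{The first unstable pullback may be $F^{n*}\mathcal E_s$ with $n$ large.} We descend one Frobenius at a time. There is no bound on $n$, so errors must not accumulate. They do not, because each step either loses nothing or raises the rank.
\end{enumerate}

\section{Uniform estimates}\label{sec:uniform}

\subsection{A norm, and curves of bounded degree}

For $\xi\in N^1(X_s)_{\mathbb R}$ put
\begin{equation}\label{eq:norm}
\|\xi\|^2=\frac{2(\xi H)^2}{H^2}-\xi^2 .
\end{equation}
Writing $\xi=\alpha H+\xi_0$ with $\xi_0H=0$ we get $\|\xi\|^2=\alpha^2H^2-\xi_0^2$. By the Hodge index theorem this is positive definite, and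
\[
\xi^2\le(\xi H)^2/H^2,\qquad -\xi^2\le\|\xi\|^2,\qquad |\xi\eta|\le\|\xi\|\,\|\eta\| ;
\]
the last inequality follows from $|\xi\eta|\le|\alpha\beta|H^2+|\xi_0\eta_0|$, $\eta=\beta H+\eta_0$, by Cauchy--Schwarz. Norms of $c_1$ of bundles given on $\mathcal X$, for instance of $c_1(T)$ and $K_{X_s}$, do not depend on $s$.

\begin{lemma}\label{lem:curves}
Let $B\ge0$ be an effective divisor on $X_s$ with $BH=O(1)$. Then $\|B\|=O(1)$.
\end{lemma}

\begin{proof}
Let $BH\le b$ and $B=\sum m_iB_i$ with $B_i$ integral and distinct. Then $\sum m_i\le b$. Choose $c\geq 0$ such that $cH-K_{X_s}$ is nef for all $s$. By adjunction $B_i^2\ge-2-K_{X_s}B_i\ge-2-cb$, so $B^2\ge\sum m_i^2B_i^2\ge-(2+cb)b^2$.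
\end{proof}

The next lemma is the reason for the error term $O(p^j)$ instead of $O(p^{2j})$.

\begin{lemma}\label{lem:chi}
Let $U$ be a vector bundle on $\mathcal X$, let $B\ge0$ be an effective divisor on $X_s$ with $BH=O(1)$, and let $K''\subset(F^{j*}U_s)|_B$ be a coherent subsheaf. Then $\chi(K'')\le O(p^j)$.
\end{lemma}

\begin{proof}
Choose $a\ge1$ such that $U^*(aH)$ is globally generated. Dualizing, $U$ is a subbundle of some $\mathcal O(aH)^{\oplus N}$, so $(F^{j*}U_s)|_B\subset\mathcal O_B(mH)^{\oplus N}$ with $m=ap^j$. As $K''$ has support of dimension at most one, $\chi(K'')\le h^0(K'')\le N\,h^0(\mathcal O_B(mH))$. Write $B=B_1+\dots+B_t$ with $B_l$ integral (repetitions allowed), $t\le BH$, and $D_l=B_1+\dots+B_l$. From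
\[
0\to\mathcal O_{B_l}(-D_{l-1})\to\mathcal O_{D_l}\to\mathcal O_{D_{l-1}}\to0
\]
and the bound $h^0\le\max(0,\deg+1)$ for line bundles on integral curves we get
\[
h^0(\mathcal O_B(mH))\le\sum_l\max(0,\,mHB_l-D_{l-1}B_l+1)=O(m),
\]
since $|D_{l-1}B_l|\le\|D_{l-1}\|\,\|B_l\|=O(1)$ by Lemma~\ref{lem:curves}.
\end{proof}

\subsection{Slopes under Frobenius}

\begin{lemma}\label{lem:frob}
Let $V'$ be torsion-free of rank $\le\rho$ on $X_s$.
\begin{enumerate}
\item[(a)] If $V'$ is semistable, the HN slopes of $F^*V'$ differ from $p\,\mu(V')$ by at most $(\rho-1)a_0H^2$.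
\item[(b)] For all $m\ge0$, with $\varepsilon=(\rho-1)a_0H^2/(p-1)$,
\[
p^{-m}\mu_{\max}(F^{m*}V')\le\mu_{\max}(V')+\varepsilon,\qquad p^{-m}\mu_{\min}(F^{m*}V')\ge\mu_{\min}(V')-\varepsilon .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $V_i$ be a proper nonzero term of the HN filtration of $F^*V'$ and $\mu_1>\mu_2>\cdots$ the slopes. If $V_i$ were $\nabla$-invariant, it would descend to a destabilizing subsheaf of $V'$. So there is a nonzero map $V_i\otimes T\to F^*V'/V_i$, hence a nonzero map $V_i(-a_0H)\to F^*V'/V_i$, and $\mu_i-\mu_{i+1}\le a_0H^2$. Sum up, and use that $p\mu(V')$ lies between the extreme slopes.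

(b) Apply (a) to the HN factors of $V'$ to get $\mu_{\max}(F^*V')\le p\,\mu_{\max}(V')+(\rho-1)a_0H^2$ and the analogous lower bound. Iterate, and sum the series $p^{-1}+p^{-2}+\cdots=1/(p-1)$.
\end{proof}

The next two lemmas use two theorems. For every torsion-free $V'$ there is an $m$ such that all HN factors of $F^{m*}V'$ are strongly semistable \cite[Thm.~2.7]{La}. Tensor products, modulo torsion, of strongly semistable sheaves are strongly semistable \cite[Thm.~3.23]{RR}.

\begin{lemma}\label{lem:tensor}
Let $p\gg0$, depending on $\rho$. If $V',V''$ are torsion-free semistable of rank $\le\rho$ on $X_s$, then $V'\otimes V''$ modulo torsion is semistable. Hence for $p\gg0$, depending on $r$, all $\Lambda^kV$ are semistable if $V$ is a semistable bundle of rank $r$.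
\end{lemma}

\begin{proof}
Let $Y=V'\otimes V''/\mathrm{torsion}$. As $V'$ and $V''$ are locally free outside finitely many points, $\mu(Y)=\mu(V')+\mu(V'')$. Choose $m$ such that the HN factors $A_i$ of $F^{m*}V'$ and $B_l$ of $F^{m*}V''$ are strongly semistable. Any torsion-free quotient of $F^{m*}Y$ is a quotient of $F^{m*}V'\otimes F^{m*}V''$, so it is filtered by quotients of the sheaves $A_i\otimes B_l$. Such a quotient has degree at least its rank times $\mu(A_i)+\mu(B_l)$, because $A_i\otimes B_l$ modulo torsion is semistable and torsion sheaves have nonnegative degree. With Lemma~\ref{lem:frob}(b) we get $\mu_{\min}(F^{m*}Y)\ge p^m(\mu(V')+\mu(V'')-2\varepsilon)$, and therefore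
\[
\mu_{\min}(Y)\ge\mu(V')+\mu(V'')-2\varepsilon .
\]
Slopes of quotients of $Y$ and the number $\mu(V')+\mu(V'')$ are fractions with denominators at most $\rho^2$. If $2\varepsilon<\rho^{-4}$, we conclude that $\mu_{\min}(Y)\ge\mu(V')+\mu(V'')=\mu(Y)$, which is semistability. Finally, $V^{\otimes k}$ is semistable by repeated application, and $\Lambda^kV$ is a quotient of it of the same slope.
\end{proof}

\subsection{Sheaves near a slope}

Given a real number $\mu$, possibly varying with $s$ and other data, we say that a torsion-free sheaf $A$ of bounded rank on $X_s$ is \emph{near $\mu$} if all its HN slopes are $\mu+O(1)$. The zero sheaf counts as near $\mu$.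

\begin{lemma}\label{lem:near}
\begin{enumerate}
\item[(a)] Let $0\to A\to B\to Q\to0$ be exact with torsion-free terms and $B$ near $\mu$. If $\mu_{\min}(A)\ge\mu-O(1)$ or $\mu_{\max}(Q)\le\mu+O(1)$, then $A$ and $Q$ are near $\mu$.
\item[(b)] If $A$ is near $\mu$, so is $A\otimes T$.
\item[(c)] If $A\ne0$ is near $\mu$, then $\Delta(A)\ge-O(1)$.
\item[(d)] If $A,B\ne0$ are near $\mu$ and $\eta=\bar c(A)-\bar c(B)$, then $\eta^2\le O(1)$ and $\|\eta\|^2\le-\eta^2+O(1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Always $\mu_{\max}(A)\le\mu+O(1)$ and $\mu_{\min}(Q)\ge\mu-O(1)$. Suppose $\mu_{\min}(A)\ge\mu-O(1)$. If $0\ne Q'\subset Q$ has preimage $B'\subset B$, then $\deg Q'=\deg B'-\deg A\le\operatorname{rk}(Q')\mu+O(1)$, so $\mu_{\max}(Q)\le\mu+O(1)$. Suppose instead $\mu_{\max}(Q)\le\mu+O(1)$. If $A/A'$ is a nonzero torsion-free quotient of $A$, then $B/A'$ is torsion-free, and $\deg(A/A')=\deg(B/A')-\deg Q\ge\operatorname{rk}(A/A')\mu-O(1)$, so $\mu_{\min}(A)\ge\mu-O(1)$.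

(b) $A\otimes T$ is torsion-free, a quotient of $A(-a_0H)^{\oplus g}$, and a subsheaf of $A(a_0H)^{\oplus g}$.

(c) Choose $m$ such that the HN factors $A_i$ of $F^{m*}A$ are strongly semistable. By Bogomolov's inequality $\Delta(A_i)\ge0$. By Lemma~\ref{lem:frob}(b) the slopes of the $A_i$ differ by $O(p^m)$, so $(\bar c(A_i)-\bar c(A_l))^2\le O(p^{2m})$ by the Hodge index theorem. Now \eqref{eq:star} gives $p^{2m}\Delta(A)=\Delta(F^{m*}A)\ge-O(p^{2m})$.

(d) $\eta H=\mu(A)-\mu(B)=O(1)$; use \eqref{eq:norm} and the Hodge index theorem.
\end{proof}

\section{The key lemma}\label{sec:key}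

We now carry out items (1) and (3) of Section~\ref{sec:missing} for one Frobenius step. Put $\Delta^+=\max(\Delta,0)$.

\begin{lemma}[Key lemma]\label{lem:key}
Let $U$ be a vector bundle of rank $u$ on $\mathcal X$. There is a constant $\kappa$, depending only on the model and on $U$, such that the following holds for $p\gg0$. Let $j\ge1$, let $V'=F^{(j-1)*}U_s$ be semistable, and $V=F^*V'=F^{j*}U_s$. Let $0\ne A\subset V$ be saturated and semistable with $\mu(A)\ge\mu(V)$, and let $\widetilde A$ be the smallest saturated $\nabla$-invariant subsheaf of $V$ containing $A$. Then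
\begin{enumerate}
\item[(i)] $\widetilde A=F^*A'$ with $A'\subset V'$ saturated and $\mu(A')=\mu(V')$;
\item[(ii)] $\Delta(\widetilde A)\le\kappa\,(\Delta^+(A)+p^j)$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Differentiating.} Put $A_{-1}=0$, $A_0=A$. Suppose saturated $A_{i-1}\subset A_i\subset V$ have been constructed, such that $\nabla(A_{i-1})\subset A_i\otimes\Omega_{X_s}$, and let $G_i=A_i/A_{i-1}$. The map $A_i\otimes T\to V/A_i$ then kills the image of $A_{i-1}\otimes T$ and factors through $P_i:=G_i\otimes T$. Let $Q_{i+1}\subset V/A_i$ be its image, $G_{i+1}$ the saturation of $Q_{i+1}$ in $V/A_i$, and $A_{i+1}\subset V$ the preimage of $G_{i+1}$. We stop at the first $m\ge0$ with $Q_{m+1}=0$. Ranks grow strictly, so $m<u$. The sheaf $A_m$ is saturated and $\nabla$-invariant. By induction, every saturated $\nabla$-invariant subsheaf containing $A$ contains all $A_i$. So $\widetilde A=A_m$. All $A_i$ are locally free. We set $N_i=\ker(P_i\to Q_{i+1})$ and, for $i\ge1$, $t_i=G_i/Q_i$, a torsion sheaf: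
\[
0\to N_i\to G_i\otimes T\to Q_{i+1}\to0,\qquad 0\to Q_{i+1}\to G_{i+1}\to t_{i+1}\to0 .
\]
The plan is to pass bounds from $G_i$ to $Q_{i+1}$ by the first sequence, as in Section~\ref{sec:rank2}, and from $Q_{i+1}$ to $G_{i+1}$ by controlling $t_{i+1}$.

\emph{Slopes.} Let $\mu=\mu(V)$. By Lemma~\ref{lem:frob}(a), $V$ is near $\mu$. We claim that $A_i$, $V/A_i$, $G_i$, $Q_i$, $P_i$ and $N_i$ are all near $\mu$. First, $\mu_{\min}(G_0)=\mu(A)\ge\mu$. As $Q_{i+1}$ is a quotient of $G_i(-a_0H)^{\oplus g}$ and has full rank in $G_{i+1}$,
\[
\mu_{\min}(G_{i+1})\ge\mu_{\min}(Q_{i+1})\ge\mu_{\min}(G_i)-a_0H^2 .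
\]
So $\mu_{\min}(G_i),\mu_{\min}(Q_i)\ge\mu-O(1)$, and the same holds for $A_i$, which is filtered by the $G_l$. By Lemma~\ref{lem:near}(a), $A_i$ and $V/A_i$ are near $\mu$. Hence so are $G_{i+1},Q_{i+1}\subset V/A_i$ and $G_0=A_0$, then $P_i$ by (b), and $N_i$ by (a) again. By Lemma~\ref{lem:near}(c) all these sheaves, if nonzero, have $\Delta\ge-O(1)$.

\emph{Proof of (i).} $\widetilde A=F^*A'$ by Cartier descent, and $A'$ is saturated in $V'$ because $F$ is faithfully flat and $V/\widetilde A=F^*(V'/A')$. As $\widetilde A$ is near $\mu=p\,\mu(V')$, we have $\mu(V')-O(1/p)\le\mu(A')\le\mu(V')$, the second inequality by semistability of $V'$. These slopes have denominators at most $u$, so they are equal for $p\gg0$.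

\emph{Step 1: $\|c_1(A_i)\|$, $\|c_1(G_i)\|$, $\|c_1(Q_i)\|$ are $O(p^j)$.} If $A_i\ne V$, let $\eta=\bar c(A_i)-\bar c(V/A_i)$. In \eqref{eq:star} for $A_i\subset V$ we have $\Delta(V)=p^{2j}\Delta(U_s)$ and $\Delta(A_i),\Delta(V/A_i)\ge-O(1)$, so $-\eta^2\le O(p^{2j})$, and $\|\eta\|=O(p^j)$ by Lemma~\ref{lem:near}(d). Since $\bar c(A_i)-\bar c(V)$ is a multiple of $\eta$ with factor in $[0,1]$ and $\|\bar c(V)\|=p^j\|\bar c(U_s)\|$, the claim for $A_i$ follows; for $A_i=V$ it is clear. It follows for $G_i$. Finally, for $i\ge1$, $c_1(t_i)$ is the class of an effective divisor $B_i$ with $B_iH=\deg G_i-\deg Q_i=O(1)$. By Lemma~\ref{lem:curves},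
\begin{equation}\label{eq:B}
\|B_i\|=O(1),
\end{equation}
which gives the claim for $Q_i$.

\emph{Step 2: $\mathrm{ch}_2(t_i)\ge-O(p^j)$ for $i\ge1$.} The sheaf $t_i$ measures the failure of the derivative to fill the saturation of its image. We bound $\chi$ of a quotient of $A_i$ on a curve from below by bounding the kernel from above, and the kernel lies in a restriction of $F^{j*}U_s$, where Lemma~\ref{lem:chi} applies.

Let $t'$ be the quotient of $t_i$ by its maximal zero-dimensional subsheaf; then $\mathrm{ch}_2(t_i)\ge\mathrm{ch}_2(t')$. Suppose $t'\ne0$. It is pure of dimension one, hence locally has a resolution $0\to\mathcal O^n\to\mathcal O^n\to t'\to0$. The determinant of this map defines a divisor $B$, the Fitting divisor of $t'$. Its class is $c_1(t')=c_1(t_i)$, so $BH=O(1)$ and $\|B\|=O(1)$, and by Cramer's rule $\mathcal O(-B)$ annihilates $t'$. So $A_i\to G_i\to t'$ induces a surjection $A_i|_B\to t'$, with kernel $K''$ say. Since $V/A_i$ is torsion-free, $\mathrm{Tor}_1(V/A_i,\mathcal O_B)=0$, and therefore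
\[
K''\subset A_i|_B\subset V|_B=(F^{j*}U_s)|_B .
\]
By Lemma~\ref{lem:chi}, $\chi(K'')\le O(p^j)$. Hence
\[
\chi(t')=\chi(A_i|_B)-\chi(K'')\ge c_1(A_i)B+\operatorname{rk}(A_i)\,\chi(\mathcal O_B)-O(p^j)\ge-O(p^j),
\]
because $|c_1(A_i)B|\le\|c_1(A_i)\|\,\|B\|=O(p^j)$ by Step 1 and $\chi(\mathcal O_B)=-\frac12B(B+K_{X_s})=O(1)$. By Riemann--Roch $\mathrm{ch}_2(t')=\chi(t')+\frac12K_{X_s}B\ge-O(p^j)$.

\emph{Step 3: $\Delta(G_i)\le\Delta(Q_i)+O(p^j)$ for $i\ge1$.} Indeed, from $c_1(G_i)=c_1(Q_i)+B_i$ and additivity of $\mathrm{ch}_2$,
\[
\Delta(G_i)=\Delta(Q_i)+2c_1(Q_i)B_i+B_i^2-2\operatorname{rk}(G_i)\,\mathrm{ch}_2(t_i),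
\]
and Steps 1 and 2 with \eqref{eq:B} bound the last three terms from above by $O(p^j)$.

\emph{Step 4: passing from $G_i$ to $Q_{i+1}$.} We claim, for $0\le i<m$,
\begin{equation}\label{eq:step4}
\Delta(Q_{i+1})\le O(\Delta^+(G_i)+1),\qquad \|\bar c(G_{i+1})-\bar c(G_i)\|^2\le O(\Delta^+(G_i)+1).
\end{equation}
By \eqref{eq:tensor}, $\Delta(P_i)/\operatorname{rk}(P_i)^2=\Delta(G_i)/\operatorname{rk}(G_i)^2+\Delta(T)/4$, so $\Delta(P_i)\le O(\Delta^+(G_i)+1)$. If $N_i=0$, then $Q_{i+1}\cong P_i$ and the first claim is clear. If $N_i\ne0$, let $\eta=\bar c(N_i)-\bar c(Q_{i+1})$. In \eqref{eq:star} for $N_i\subset P_i$,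
\[
\frac{\Delta(P_i)}{\operatorname{rk}P_i}=\frac{\Delta(N_i)}{\operatorname{rk}N_i}+\frac{\Delta(Q_{i+1})}{\operatorname{rk}Q_{i+1}}-\frac{\operatorname{rk}N_i\operatorname{rk}Q_{i+1}}{\operatorname{rk}P_i}\,\eta^2,
\]
all three terms on the right are $\ge-O(1)$ by Lemma~\ref{lem:near}(c),(d). So each of them is $\le O(\Delta^+(G_i)+1)$. This is the first claim, and also $\|\eta\|^2\le O(\Delta^+(G_i)+1)$ by Lemma~\ref{lem:near}(d). Now decompose
\[
\bar c(G_{i+1})-\bar c(G_i)=\frac{B_{i+1}}{\operatorname{rk}G_{i+1}}+\bigl(\bar c(Q_{i+1})-\bar c(P_i)\bigr)+\tfrac12c_1(T).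
\]
The middle term is a multiple of $\eta$ with factor in $[-1,0]$ (and is zero if $N_i=0$), and the outer terms are bounded. This proves \eqref{eq:step4}.

\emph{Proof of (ii).} By Step 3 and \eqref{eq:step4}, $\Delta^+(G_{i+1})\le O(\Delta^+(G_i)+p^j)$. There are fewer than $u$ steps, so all $\Delta^+(G_i)$ and all $\|\bar c(G_i)-\bar c(G_l)\|^2$ are $O(\Delta^+(A)+p^j)$. Since $-\eta^2\le\|\eta\|^2$ for every class $\eta$, \eqref{eq:star} for the filtration $A_\bullet$ of $\widetilde A$ gives (ii).
\end{proof}

\section{Proof of Theorem \ref{thm:B}}\label{sec:proofB}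

\subsection{``If''} Let $W\subset\Lambda^kE$ be as in the theorem, and spread it out over a model. For general $s$ we have $\mathcal W_s\subset\Lambda^k\mathcal E_s$, of the same slope. If $\mathcal E_s$ is strongly semistable, so is $\mathcal E_s^{\otimes k}$ by \cite[Thm.~3.23]{RR}, and so is its quotient $\Lambda^k\mathcal E_s$ of the same slope. Then $F^{n*}\mathcal W_s$, a subsheaf of equal slope of a semistable sheaf, is semistable for all $n$. So over a nonempty open set $\Sigma^{nss}(W)\subset\Sigma^{nss}(E)$, and density of the former implies density of the latter. (This direction does not use $\Delta(W)=0$.)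

\subsection{``Only if'': descent in characteristic $p$}

Shrink $S$ such that all residue characteristics are as large as required below; the finitely many bundles $\Lambda^k\mathcal E$, $1\le k<r$, are treated with common constants. Let $s\in\Sigma^{nss}(E)$, and let $n\ge1$ be minimal such that $V=F^{n*}\mathcal E_s$ is not semistable. Let $L\subset V$ be the maximal destabilizing subsheaf, $k=\operatorname{rk}L\in[1,r-1]$, and $U=\Lambda^k\mathcal E$, $u=\operatorname{rk}U$. By Lemma~\ref{lem:tensor}, $F^{j*}U_s=\Lambda^kF^{j*}\mathcal E_s$ is semistable for $0\le j\le n-1$. Let $W_n$ be the saturation of the image of $\Lambda^kL$ in $\Lambda^kV=F^{n*}U_s$. It is a line bundle with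
\begin{equation}\label{eq:Wn}
\deg W_n\ge\deg L>k\,\mu(V)=\mu(F^{n*}U_s),\qquad\Delta(W_n)=0 .
\end{equation}

Apply the key lemma for $j=n,n-1,\dots,1$, with $A=W_j\subset F^{j*}U_s$. It yields saturated $W_{j-1}\subset F^{(j-1)*}U_s$ with
\[
\mu(W_{j-1})=\mu(F^{(j-1)*}U_s),\qquad F^*W_{j-1}=\widetilde W_j\supset W_j .
\]
The hypotheses persist: $W_{j-1}$ is semistable, being of equal slope in a semistable sheaf. Put $e_j=\Delta^+(W_j)/p^{2j}$, so that $e_n=0$ and $e_{j-1}=\Delta^+(\widetilde W_j)/p^{2j}$. If $W_j$ is $\nabla$-invariant, then $\widetilde W_j=W_j$ and $e_{j-1}=e_j$. Otherwise $\operatorname{rk}W_{j-1}>\operatorname{rk}W_j$, which happens at most $u$ times, and part (ii) of the key lemma gives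
\[
e_{j-1}\le\kappa\,(e_j+p^{-j})\le\kappa\,(e_j+p^{-1}).
\]
Hence $\Delta^+(W_0)=e_0\le\kappa'/p$ with $\kappa'$ independent of $s$ and $n$. Since $\Delta(W_0)$ is an integer, for $p>\kappa'$
\begin{equation}\label{eq:neg}
\Delta(W_0)\le0 .
\end{equation}
Moreover, $W_0$ is not strongly semistable: $F^{n*}W_0\supset F^{(n-1)*}W_1\supset\dots\supset W_n$, while $\deg W_n>\mu(F^{n*}U_s)=\mu(F^{n*}W_0)$ by \eqref{eq:Wn}.

\subsection{``Only if'': passage to characteristic zero}

Assume $\Sigma^{nss}(E)$ is dense. For each $s\in\Sigma^{nss}(E)$ we have found a subsheaf $W_0\subset U_s=\Lambda^k\mathcal E_s$ with torsion-free quotient; if this quotient is nonzero, it has slope $\mu(U_s)$. These quotients form a bounded family \cite[Lemme~2.5]{Gr}. So they are classified by finitely many $S$-schemes of finite type, namely open subschemes, parametrizing torsion-free quotients (zero allowed), of Quot schemes of the bundles $\Lambda^k\mathcal E$, $1\le k<r$. The quotient $U_s/W_0$, which lives over the algebraic closure of $k(s)$, defines a geometric point of one of these schemes. Its image $q_s$ is a closed point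 over $s$.

If a dense set of closed points of the irreducible scheme $S$ is a finite union of subsets, one of them is dense. So there is one of these schemes, $\mathcal Q$, such that the $s$ with $q_s\in\mathcal Q$ are dense in $S$. Let $Z\subset\mathcal Q$ be the closure of these $q_s$. For the same reason there is an irreducible component $Z_1$ of $Z$ (with reduced structure) such that the $s$ with $q_s\in Z_1$ are dense in $S$. Then $Z_1\to S$ is dominant. The set $T_1$ of the $q_s$ in $Z_1$ is dense in $Z_1$: if $Z_1,Z_2,\dots$ are the components of $Z$, then $Z_1$ is contained in the finite union of the closures of the sets $\{q_s\}\cap Z_i$, hence in one of these closures, and this can only be the one with $i=1$.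

Replace $Z_1$ by a nonempty affine open subset $\operatorname{Spec}R'$, and $T_1$ by its intersection with it. Since $R\to R'$ is injective, $R'$ is a domain finitely generated over $R$, and $\mathbb C$ is algebraically closed of infinite transcendence degree over $\operatorname{Frac}R$, the inclusion $R\subset\mathbb C$ extends to $R'\subset\mathbb C$. The universal quotient is flat over $R'$, hence so is the universal subsheaf $\mathcal W\subset\Lambda^k\mathcal E_{R'}$. On each fiber, a smooth surface, $\mathcal W$ is saturated in a vector bundle, hence locally free. So $\mathcal W$ is a vector bundle, and its Chern numbers are the same on all fibers. Let $W\subset\Lambda^kE$ be its base change to $\mathbb C$. It is saturated with $\mu(W)=\mu(\Lambda^kE)$. As $\Lambda^kE$ is semistable in characteristic $0$, so is $W$. By \eqref{eq:neg}, $\Delta(W)\le0$, and Bogomolov's inequality gives $\Delta(W)=0$. Finally, over a nonempty open subset of $\operatorname{Spec}R'$, $\mathcal W$ is a model of $W$, and it is not strongly semistable at the points of the dense set $T_1$. So $\Sigma^{nss}(W)$ is dense. \qed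

\section{Proof of Theorem \ref{thm:C}}\label{sec:proofC}

The negative statements are Theorem~\ref{thm:A}, and the ``Moreover'' part of the conjecture always holds by Proposition~\ref{prop:etale}. For rank $1$, $\Sigma^{nss}(E)=\emptyset$ and there is nothing to prove.

\emph{Strictly semistable bundles of rank $2$.} There is a saturated $L\subset E$ of rank one with $\mu(L)=\mu(E)$. For general $s$ it specializes to a rank one subsheaf of $\mathcal E_s$ of slope $\mu(\mathcal E_s)$ with torsion-free quotient. By flatness of $F$, each $F^{n*}\mathcal E_s$ is an extension of torsion-free rank one sheaves of equal slope, hence semistable. So $\Sigma^{nss}(E)$ is not dense.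

What remains is the following.

\begin{proposition}\label{prop:prime}
Let $d\ge2$, let $E$ be stable of prime rank $r$, and let $\Sigma^{nss}(E)$ be dense. Then $\operatorname{End}E$ is numerically flat.
\end{proposition}

\subsection{Reduction to surfaces}

If $d=2$, put $Y=X$. If $d\ge3$, by \cite{MR} and Bertini choose smooth $X\supset D_1\supset\dots\supset D_{d-2}=Y$, each a general member of a large multiple of $H$ on the preceding one, such that all $E|_{D_i}$ are stable. Spread out. Suppose, for general $s$, that $N\subset V=F^{n*}\mathcal E_s$ is saturated with $\mu(N)>\mu(V)$, and let $D$ be the reduction of $D_1\in|mH|$, which is smooth and connected. As $V/N$ is torsion-free, $\mathrm{Tor}_1(V/N,\mathcal O_D)=0$, so $N|_D\subset V|_D=F^{n*}(\mathcal E_s|_D)$. As $N$ is torsion-free, $N\otimes^{\mathbf L}\mathcal O_D=N|_D$, so rank and $c_1$ are compatible with restriction, and $\mu(N|_D)=m\,\mu(N)>m\,\mu(V)=\mu(V|_D)$. Iterating with the saturation of $N|_D$, we see that $\Sigma^{nss}(E|_Y)$ contains $\Sigma^{nss}(E)$ over a nonempty open set, so it is dense.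

We shall show $\Delta(E|_Y)=0$. Since the class of $Y$ is a positive multiple of $H^{d-2}$, this gives $\Delta(E)H^{d-2}=0$. By (HE1) and (HE4), $\operatorname{End}E$ is Hermitian flat, hence numerically flat.

\subsection{The surface case}

Now $E$ is a stable bundle of prime rank $r$ on a surface $Y$ with $\Sigma^{nss}(E)$ dense. Let $W\subset\Lambda^kE$ be as in Theorem~\ref{thm:B}. We know that $\Delta(W)=0$ and want $\Delta(E)=0$. The idea is that, in the main case, the trace-free curvature of $E$ takes values in a Lie algebra that is simple because $r$ is prime, and that $W$ sees all of a simple Lie algebra or nothing. In the second example of Remark~\ref{rem:W}, where $r=4$, $W$ sees only the part of the curvature coming from $C$, where there is none.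

\emph{Holonomy.} Fix an HE metric on $E$ and a point $x\in Y$. Let $\Phi\subset U(E_x)$ be the holonomy group of the Chern connection, $\Gamma\subset GL(E_x)$ its Zariski closure, $\Gamma^0$ the identity component and $\mathfrak g=\operatorname{Lie}\Gamma$. Since $\Phi$ is unitary, $\Gamma$ is reductive. It acts irreducibly on $E_x$: a $\Phi$-stable subspace and its orthogonal complement define parallel, hence holomorphic, subbundles that split $E$, which is impossible for stable $E$ unless one of them is zero. By (HE3) for the HE bundle $\Lambda^kE$, $W$ is a parallel subbundle with induced HE metric, so $W_x\subset\Lambda^kE_x$ is $\Gamma$-stable. The curvature is the infinitesimal holonomy of small loops, so it takes values in the parallel subbundle $\mathfrak g_E\subset\operatorname{End}E$ defined by $\mathfrak g$. Parallel transport along null-homotopic loops at $x$ forms a connected group, contained in $\Gamma^0$. So the holonomy induces a homomorphism $\pi_1(Y)\to\Gamma/\Gamma^0$, which is surjective since $\Phi$ is Zariski dense in $\Gamma$. It defines a connected finite \'etale cover $\nu:Y'\to Y$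 on which the holonomy lies in $\Gamma^0$.

\begin{lemma}\label{lem:dagger}
Let $E'\in\{E,W\}$. Then $\nu^*E'$ is not a direct sum of parallel line bundles.
\end{lemma}

\begin{proof}
Suppose it is. Since $E'$ is HE, these line bundles have the same degree. Spreading out, we find that for general $s$ the pullback of $E'_s$ by $\nu_s$ is a sum of line bundles of the same degree, hence strongly semistable. By Lemma~\ref{lem:etale}, $E'_s$ is strongly semistable. This contradicts the density of $\Sigma^{nss}(E')$.
\end{proof}

\emph{Three cases.} As $\Gamma$ acts irreducibly, it permutes the isotypic components of $E_x$ under $\Gamma^0$ transitively. So they have equal dimension, and since $r$ is prime their number is $r$ or $1$. In the latter case $E_x\cong N\otimes\mathbb C^q$ with $N$ irreducible under $\Gamma^0$ and $q\dim N=r$, so $\dim N=1$ or $q=1$.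

\emph{Case 1: $r$ components of dimension one.} Then $\nu^*E$ is a direct sum of parallel line bundles, contradicting Lemma~\ref{lem:dagger}.

\emph{Case 2: one component and $\dim N=1$.} Then $\mathfrak g$ consists of scalars, the trace-free curvature of $E$ vanishes, and $\Delta(E)=0$ by (HE4).

\emph{Case 3: $\Gamma^0$ acts irreducibly on $E_x$.} Then $\mathfrak g=\mathfrak z\oplus\mathfrak s$, where $\mathfrak z$ consists of scalars and $\mathfrak s=[\mathfrak g,\mathfrak g]\ne0$ is semisimple and acts faithfully and irreducibly on $E_x$. So $E_x$ is an external tensor product of nontrivial irreducible representations of the simple ideals of $\mathfrak s$, each of dimension at least $2$. As $r$ is prime, $\mathfrak s$ is simple.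

Write the curvature of $E$ as $\varphi\cdot\mathrm{id}+\mathcal F_0$, with $\mathcal F_0$ a two-form with values in the parallel subbundle $\mathfrak s_E\subset\mathfrak g_E$; this is the decomposition into trace and trace-free part. Let $\rho:\mathfrak s\to\mathfrak{gl}(W_x)$ be the representation on $W_x\subset\Lambda^kE_x$. The curvature of $W$ is $k\varphi\cdot\mathrm{id}+\rho(\mathcal F_0)$, and $\rho(\mathcal F_0)$ is trace-free since $\mathfrak s=[\mathfrak s,\mathfrak s]$. As $W$ is HE with $\Delta(W)=0$, (HE4) gives $\rho(\mathcal F_0)=0$.

If $\rho$ is injective, then $\mathcal F_0=0$ and $\Delta(E)=0$. If not, then $\rho=0$ because $\mathfrak s$ is simple. Then $\mathfrak g$, and therefore $\Gamma^0$, acts on $W_x$ by scalars, and $\nu^*W$ is a direct sum of parallel line bundles, contradicting Lemma~\ref{lem:dagger}.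

So $\Delta(E)=0$ in all cases that are not excluded. This proves Proposition~\ref{prop:prime} and Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{99}

\bibitem{DPS} Demailly, Peternell, Schneider, J. Alg. Geom. 3 (1994).

\bibitem{DUY} Donaldson; Uhlenbeck and Yau (existence of Hermite--Einstein metrics on stable bundles).

\bibitem{Gr} Grothendieck, FGA, exp. 221, Lemme 2.5.

\bibitem{Ka} Katz, \emph{Nilpotent connections\ldots}, Thm. 5.1 (Cartier descent).

\bibitem{Ko} Kobayashi, \emph{Differential geometry of complex vector bundles}, Ch. IV--V.

\bibitem{La} Langer, Ann. of Math. 159 (2004), \S\S2--3.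

\bibitem{Lan13} Adrian Langer, \emph{On positivity and semistability of vector bundles in finite and mixed characteristics}, arXiv:1301.4450 (2013).

\bibitem{MR} Mehta, Ramanathan, Invent. Math. 77 (1984).

\bibitem{NS} Narasimhan and Seshadri (stable bundles on curves and unitary representations).

\bibitem{RR} Ramanan, Ramanathan, Tohoku 36 (1984), Thm. 3.23.

\end{thebibliography}
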